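# Clopen sets of measure 2/5 that do not fit into a clopen set of measure 3/5

## 1. If $A$ is smaller than $B$, does $A$ fit inside $B$?

Let $X$ be the Cantor space. Suppose we have a family $Q$ of probability measures on $X$, and two clopen sets $A,B$ such that every measure in $Q$ says that $A$ is strictly smaller than $B$. One would guess that $B$ contains a clopen copy of $A$: a clopen $A'\subset B$ which no measure in $Q$ can tell from $A$. The guess cannot be right for arbitrary $Q$, as a test below shows, so it must be made for families $Q$ that carry enough symmetry. Here are the precise terms.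

Write $M(X)$ for the compact convex set of Borel probability measures on $X$ with the weak* topology. It is metrizable, because $C(X)$ is separable. Let $M_{fc}(X)\subset M(X)$ be the set of measures that have no atoms and have full support.

**Definition (Choquet simplex).** A metrizable compact convex set $K$ (in a locally convex Hausdorff space) is a Choquet simplex if every point of $K$ is the barycenter of exactly one probability measure carried by the extreme points of $K$.

A point, a segment and a triangle are simplices. A square is not: its center is the midpoint of either diagonal, so it has two different representing measures on the vertices.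

We fix $Q\subset M_{fc}(X)$, compact and convex. For clopen $A\subset X$ let $\widehat A:Q\to[0,1]$, $\widehat A(\mu)=\mu(A)$; this is a continuous affine function on $Q$. An inequality such as $\widehat A<\widehat B$ on $Q$ means that it holds at every point of $Q$.

**Definition (subset condition).** $Q$ satisfies the subset condition if for all clopen $A,B\subset X$ with $\widehat A(\mu)<\widehat B(\mu)$ for every $\mu\in Q$, there is a clopen set $A'\subset B$ with $\widehat{A'}=\widehat A$.

**Definition (stabilizer, invariant measures, minimality).** With $h_*\mu(A)=\mu(h^{-1}A)$, put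
$$\mathcal H_Q=\{h\in\mathrm{Homeo}(X):h_*\mu=\mu\text{ for every }\mu\in Q\}.$$
For a subgroup $H\le\mathrm{Homeo}(X)$ let $M_H(X)=\{\nu\in M(X):h_*\nu=\nu\text{ for every }h\in H\}$. We say that $\mathcal H_Q$ acts minimally if every $\mathcal H_Q$-orbit is dense in $X$.

The following question comes from Eli Glasner, "Affine Evaluation Maps, Dimension Groups, and Fair measures", arXiv:2608.18700 (2026).

**Question.** Suppose that $Q\subset M_{fc}(X)$ is a Choquet simplex such that $\mathcal H_Q$ acts minimally and $M_{\mathcal H_Q}(X)=Q$. Must $Q$ satisfy the subset condition?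

The first guess is *yes*. Let us test it.

*Coin tossing.* Let $X=\{0,1\}^{\mathbb N}$, let $\lambda$ be the fair coin measure, and $Q=\{\lambda\}$. Every permutation of the $2^n$ words of length $n$, acting on the first $n$ coordinates, preserves $\lambda$. Hence an orbit meets every cylinder, so $\mathcal H_Q$ acts minimally. An $\mathcal H_Q$-invariant measure gives the same mass to all $2^n$ cylinders of length $n$, so it is $\lambda$, and $M_{\mathcal H_Q}(X)=Q$. The subset condition holds: if $\lambda(A)<\lambda(B)$, then for some $n$ both sets are unions of cylinders of length $n$, say $a$ of them and $b$ of them, with $a<b$; let $A'$ be the union of $a$ of the cylinders that make up $B$.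

*A biased coin.* Let $r=2/\pi$, a transcendental number in $(1/2,1)$. Let $\mu$ be the product measure on $\{0,1\}^{\mathbb N}$ in which $0$ has weight $r$ and $1$ has weight $1-r$, and $Q=\{\mu\}$. Take $A=[1]$ and $B=[0]$, so $\mu(A)=1-r<r=\mu(B)$. A clopen subset of $[0]$ is a finite disjoint union of cylinders whose words begin with $0$, so its measure is $r\,q(r)$ for some integer polynomial $q$. If this were $1-r$, then, as $r$ is transcendental, $1-T=T\,q(T)$ as polynomials, and $T=0$ gives $1=0$. So the subset condition fails. The hypotheses of the Question fail too, by the same computation. Let $h\in\mathcal H_Q$ and suppose $h(111\cdots)$ lies in a cylinder $[w]$ whose word $w$ contains a $0$. By continuity $h[1^n]\subset[w]$ for some $n$, so $(1-r)^n=r\,q(r)$ for an integer polynomial $q$, and $T=0$ again gives $1=0$. Hence every $h\in\mathcal H_Q$ fixes the point $111\cdots$: the action is not minimal, and the point mass at $111\cdots$ is an invariant measure outside $Q$.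

So both tests support the guess: the one failure found is excluded by the hypotheses. The next section tries to prove the guess in general.

## 2. Exhaustion, and the small remainder it leaves

The natural plan is to cut $A$ into clopen pieces and move them one after another into the part of $B$ that is still free, with elements of $\mathcal H_Q$. Here is exactly what the plan gives. It does not need minimality, nor that $Q$ is a simplex.

**Theorem B.** Let $Q\subset M_{fc}(X)$ be nonempty, compact and convex with $M_{\mathcal H_Q}(X)=Q$.

1. If $\widehat A<\widehat B$ on $Q$ ($A,B$ clopen) and $\varepsilon>0$, then $A=A_1\sqcup A_2$ with $A_1,A_2$ clopen, $\widehat{A_2}<\varepsilon$ on $Q$, and $\widehat{A_1'}=\widehat{A_1}$ for some clopen $A_1'\subset B$.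
2. $Q$ satisfies the subset condition if and only if for every nonempty clopen $B$ there is $\varepsilon>0$ such that every clopen $A$ with $\widehat A<\varepsilon$ on $Q$ admits a clopen $A'\subset B$ with $\widehat{A'}=\widehat A$.

We recall three textbook facts. *Choquet's theorem* (metrizable case): each point of a metrizable compact convex set is the barycenter of a probability measure carried by the extreme points. *Dini's theorem*: continuous functions on a compact space that decrease pointwise to $0$ do so uniformly. *Ergodicity of extreme points*: if $H_0$ is a countable group of homeomorphisms, $\mu$ is an extreme point of $M_{H_0}(X)$, and $E$ is a Borel set with $hE=E$ for all $h\in H_0$, then $\mu(E)\in\{0,1\}$. Indeed, if $0<\mu(E)<1$, the normalized restrictions of $\mu$ to $E$ and to $X\setminus E$ are two distinct invariant measures with $\mu$ as a proper convex combination.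

**Step B1. A countable group with the same invariant measures.** *This step is needed in order to move pieces along a sequence and to use ergodicity.* Let $H=\mathcal H_Q$. There are countably many clopen sets. For each pair $(C,D)$ of clopen sets with $D=hC$ for some $h\in H$, choose one such $h$, and let $H_0$ be the countable group generated by the chosen elements. As $H_0\subset H$, we have $M_H(X)\subset M_{H_0}(X)$. Conversely, let $\nu\in M_{H_0}(X)$, $h\in H$ and $C$ clopen. The chosen $h'$ for the pair $(C,hC)$ has $h'C=hC$, so $\nu(hC)=\nu(h'C)=\nu(C)$. So $\nu\in M_H(X)$. Thus $M_{H_0}(X)=M_H(X)=Q$, and the extreme points of $Q$ are $H_0$-ergodic. Let $h_1,h_2,\dots$ be an infinite list of all elements of $H_0$, repetitions allowed.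

**Step B2. The greedy transport.** *This step moves as much of $A$ as possible and proves part 1.* Put $A^0=A$, $B^0=B$ and, for $n\ge1$,
$$C_n=A^{n-1}\cap h_n^{-1}(B^{n-1}),\qquad A^n=A^{n-1}\setminus C_n,\qquad B^n=B^{n-1}\setminus h_nC_n .\tag{1}$$
All these sets are clopen. The sets $C_n$ are disjoint subsets of $A$, and the sets $h_nC_n$ are disjoint subsets of $B$. Let $A^\infty=\bigcap A^n$ and $B^\infty=\bigcap B^n$.

If $z\in A^\infty$ and $h_nz\in B^\infty$ for some $n$, then $z\in A^{n-1}$ and $h_nz\in B^{n-1}$, so $z\in C_n$ and $z\notin A^n$, a contradiction. Hence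
$$H_0A^\infty\cap B^\infty=\emptyset .\tag{2}$$
For $\mu\in Q$ each step removes the same mass $\mu(C_n)=\mu(h_nC_n)$ from both sides, so $\mu(B^n)-\mu(A^n)=\mu(B)-\mu(A)$, and in the limit
$$\mu(B^\infty)-\mu(A^\infty)=\mu(B)-\mu(A)>0 .\tag{3}$$
Let $\mu$ be an extreme point of $Q$ and suppose $\mu(A^\infty)>0$. The Borel set $H_0A^\infty$ is $H_0$-invariant and has positive measure, so it has measure $1$; by (2), $\mu(B^\infty)=0$, which contradicts (3). So $\mu(A^\infty)=0$ for every extreme $\mu$, that is, $\mu(A^n)\downarrow0$.

For a general $\mu\in Q$, Choquet's theorem gives a probability measure $\rho$ on the extreme points with barycenter $\mu$. As $\widehat{A^n}$ is continuous and affine, $\mu(A^n)=\int\nu(A^n)\,d\rho(\nu)$, which decreases to $0$ by monotone convergence. By Dini, $\widehat{A^n}\to0$ uniformly on $Q$. Take $n$ with $\widehat{A^n}<\varepsilon$ and put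
$$A_2=A^n,\qquad A_1=\bigsqcup_{i\le n}C_i,\qquad A_1'=\bigsqcup_{i\le n}h_iC_i\subset B .$$
This proves part 1.

**Step B3. Reduction to small sets.** *This step proves part 2.* Suppose the subset condition holds and let $B\ne\emptyset$ be clopen. By full support and compactness, $\varepsilon=\min_Q\widehat B>0$, and if $\widehat A<\varepsilon$ then $\widehat A<\widehat B$, so $A'$ exists.

Conversely, assume the condition on small sets, and let $\widehat A<\widehat B$ on $Q$. Put $\eta=\min_Q(\widehat B-\widehat A)>0$. Then $B\neq\emptyset$. We reserve a small part of $B$ for the remainder. Pick $z\in B$ and clopen sets $U_n\subset B$ decreasing to $\{z\}$. As the measures have no atoms, $\widehat{U_n}\downarrow0$ pointwise, hence uniformly by Dini. Choose $B''=U_n$ with $\widehat{B''}<\eta$; it is nonempty. Put $B'=B\setminus B''$. Then $\widehat{B'}=\widehat B-\widehat{B''}>\widehat B-\eta\ge\widehat A$ on $Q$. Let $\varepsilon$ be the number that the hypothesis gives for $B''$, and apply part 1 to $(A,B',\varepsilon)$: we get $A=A_1\sqcup A_2$, a clopen $A_1'\subset B'$ with $\widehat{A_1'}=\widehat{A_1}$, and $\widehat{A_2}<\varepsilon$.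 By hypothesis there is a clopen $A_2'\subset B''$ with $\widehat{A_2'}=\widehat{A_2}$. Then $A'=A_1'\sqcup A_2'$ is a clopen subset of $B$ with $\widehat{A'}=\widehat A$. This proves Theorem B. $\square$

*The point where this stops.* If we never stop the transport (1), the set $\bigsqcup_n h_nC_n\subset B$ is *open*, and for each $\mu\in Q$ it has measure $\sum_n\mu(C_n)=\mu(A)-\mu(A^\infty)=\mu(A)$. So the guess is true with "open" in place of "clopen". A clopen $A'$ appears if some $A^n$ is empty. Otherwise we are left at every stage with a nonempty small $A^n$ that must fit into $B^n$, with $\widehat{A^n}<\widehat{B^n}$. This is the original problem again.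

## 3. The difference of two values must be a value

Suppose $A'\subset B$ is clopen with $\widehat{A'}=\widehat A$. Then $\widehat B-\widehat A=\widehat{C}$ for the clopen set $C=B\setminus A'$. So the subset condition forces this: if $\widehat A<\widehat B$, then $\widehat B-\widehat A$ is again the function of a clopen set. Exhaustion gives no reason for that. To refute the guess it would be enough to have clopen sets of measure $2/5$ and $3/5$, and none of measure $1/5$. This is possible, and the answer to the Question is *no*.

**Theorem A.** Let $K$ be any nonempty metrizable Choquet simplex (for instance a point). There is a compact convex $Q\subset M_{fc}(X)$, affinely homeomorphic to $K$, such that $\mathcal H_Q$ acts minimally, $M_{\mathcal H_Q}(X)=Q$, and $Q$ does not satisfy the subset condition. In fact there is a clopen $B$ such that, with $A=X\setminus B$, we have $\widehat A\equiv2/5$ and $\widehat B\equiv3/5$, but no clopen $A'\subset B$ satisfies $\widehat{A'}=\widehat A$.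

Every compact $Q\subset M(X)$ is metrizable, so the range of $K$ is the widest possible. With $K$ a point we get a single measure.

*Design of the construction.* Let $\mathrm{Aff}(K)$ be the Banach space (sup norm) of continuous real affine functions on $K$. It is separable, since $K$ is metrizable. Write $f\ll g$ if $f(x)<g(x)$ for all $x\in K$; numbers also denote constant functions; and fix
$$u:=5 .$$
If $Q=\{\mu_x:x\in K\}$, then $x\mapsto5\mu_x(A)$ should be an element $m(A)$ of $\mathrm{Aff}(K)$, with $m(X)=u$. So we first build the set $S\subset\mathrm{Aff}(K)$ in which $m$ will take its values, and then $X$ and $m$. What should $S$ satisfy?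

* Suppose a clopen set is partitioned in two ways into two clopen parts, with values $a,b$ and $c,d$, so that $a+b=c+d$. The four intersections have values $t_{ij}\in S$ whose row sums are $a,b$ and whose column sums are $c,d$. So $S$ must allow such *refinements*.
* Suppose $\mathcal H_Q$ acts minimally and $m(U)=s$ with $U\neq\emptyset$. By compactness finitely many sets $h_1U,\dots,h_kU$ with $h_i\in\mathcal H_Q$ cover $X$. So $X=A_1\sqcup\dots\sqcup A_k$ with $A_i\subset h_iU$ clopen, and $ks-u=\sum_i(s-m(A_i))=\sum_im(h_iU\setminus A_i)$ is a sum of values. So for each nonzero $s\in S$ some $ks-u$ must lie in $S$.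
* To have no invariant measures outside $Q$, we shall want that $S$ determines which elements of $G=S-S$ are strictly positive functions: some multiple of each such element should be in $S$.
* Finally $2,3\in S$ and $1\notin S$.

Note that we must not take all strictly positive elements of $G$: if $S$ contains every $g\in G$ with $g\gg0$, and sets can be split freely according to sums in $S$, then $m(A)\ll m(B)$ gives $m(B)=m(A)+(m(B)-m(A))$ in $S$, so $B$ splits with a part of value $m(A)$, and the subset condition holds. Our $S$ will contain $2\cdot1$ and $3\cdot 1$ but not $1$.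

Two classical facts about simplices are used.

* **(E)** (D. A. Edwards, C. R. Acad. Sci. Paris 261 (1965).) If $K$ is a Choquet simplex and $f_1,f_2\le g_1,g_2$ in $\mathrm{Aff}(K)$, there is $t\in\mathrm{Aff}(K)$ with $f_i\le t\le g_j$ for all $i,j$.
* **(S)** (Alfsen, *Compact Convex Sets and Boundary Integrals*.) Every positive linear functional $\Psi$ on $\mathrm{Aff}(K)$ with $\Psi(1)=1$ is evaluation at a point of $K$.

When $K$ is a point, $\mathrm{Aff}(K)=\mathbb R$ and (E) is trivial. When $K$ is a triangle, take the affine $t$ whose value at each vertex is $\max(f_1,f_2)$. On the square $[0,1]^2$, which is not a simplex, (E) fails: let $f_1=0$, $f_2=x+y-1$, $g_1=x$, $g_2=y$. Then $f_i\le g_j$, and $t$ would satisfy $t(0,0)=t(1,0)=t(0,1)=0$ and $t(1,1)=1$, which contradicts $t(0,0)+t(1,1)=t(1,0)+t(0,1)$.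

## 4. Monoids that contain 2 and 3 but not 1

**Definition (admissible pair).** A pair $(G,S)$ is admissible if $G\subset\mathrm{Aff}(K)$ is a countable subgroup containing $1$, $S\subset G$ is a submonoid, and

* (P1) $0\ll s$ for every $s\in S\setminus\{0\}$;
* (P2) for every $s\in S\setminus\{0\}$ there is $k\ge1$ with $ks-u\in S$;
* (P3) for every $g\in G$ there is $m\ge1$ with $g+mu\in S$;
* (P4) $2,3\in S$ and $1\notin S$. (Hence $u=2+3\in S$.)

**The initial pair.** *We need a place to start.* Let $G_0$ be a countable dense subgroup of $\mathrm{Aff}(K)$ containing $1$ (generate it by $1$ and a countable dense set), and let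
$$S_0=\{0\}\cup\{g\in G_0:g\gg1\}.$$
This is a submonoid, and (P1), (P4) are clear. For (P2): if $s\gg1$, then $6s-5\gg1$. For (P3): $g$ is bounded because $K$ is compact, so $g+5m\gg1$ for large $m$. So $(G_0,S_0)$ is admissible.

For $K$ a point and $G_0=\mathbb Z[1/2]$ we get the numbers of $\mathbb Z[1/2]$ that are $>1$, together with $0$. Refinement fails here. For instance $\tfrac32+\tfrac32=\tfrac54+\tfrac74$ has no refinement in $S_0$: two nonzero elements of $S_0$ add up to more than $2$, so each row $t_{i1}+t_{i2}=\frac32$ has an entry $0$ and an entry $\frac32$, and no column can add up to $\frac54$. So we must enlarge $S_0$ by new elements $t_{ij}$, and never let $1$ in.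

## 5. How fast may $u$ be subtracted?

Keep $K$ a point and $G_0=\mathbb Z[1/2]$, and refine $2+3=2+3$, i.e. $a=c=2$, $b=d=3$, with nonzero entries. All solutions have the form
$$t_{11}=t,\qquad t_{12}=t_{21}=2-t,\qquad t_{22}=1+t .$$

*The choice of $t$.* With $t=\frac12$ we get $1=t_{11}+t_{11}$, which ruins (P4). We avoid coincidences of this kind by a $t$ such that no nonzero multiple $mt$ lies in $G_0$; then a combination of the $t_{ij}$ and of elements of $G_0$ lies in $G_0$ only if $t$ cancels. Say $t=\sqrt2/8\approx0.177$.

*Adding too little.* Let $S'$ be the monoid generated by $S_0$ and the $t_{ij}$. Then (P2) fails at $t$. If $kt-5=s+n_{11}t+(n_{12}+n_{21})(2-t)+n_{22}(1+t)$ with $s\in S_0$ and $n_{ij}\ge0$, then comparison of the terms in $G_0$ gives $-5=s+2n_{12}+2n_{21}+n_{22}\ge0$, a contradiction. So we must also add elements from which $u$ is subtracted.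

*Adding too much.* It is tempting to add every combination $\sum n_{ij}t_{ij}-Mu$ that is positive. But
$$3t_{11}+3t_{12}-u=3\cdot2-5=1 ,$$
and $1$ is back. Here $t$ has cancelled, and the old element $2$ was asked to pay for $u$ at the price "three copies for one $u$", although $3\cdot 2-u\notin S_0$.

This shows what to do. By (P2) an old element $x$ can pay for one $u$ with $k$ copies, for some $k$. So we let the new elements pay too, but at a much higher price, $N$ copies for one $u$, so that whenever $t$ cancels and the new elements combine to old ones, the old ones can afford what was subtracted. In the example, $k=4$ serves both $2$ and $3$ ($4\cdot2-5=3$ and $4\cdot3-5=7$), and the lemma below takes $N=8k=32$. Then $33t_{11}-u$ is allowed; it is about $0.83$, and (P2) is saved. Also $33t_{12}-u$ is allowed, and the sum of the two is $33\cdot2-2u=56\in S_0$, as it should be.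

**Lemma 1.** Let $(G,S)$ be admissible and let $a,b,c,d\in S\setminus\{0\}$ with $a+b=c+d$. There is an admissible $(G',S')$ with $G\subset G'$, $S\subset S'$, and nonzero $t_{ij}\in S'$ with
$$t_{11}+t_{12}=a,\quad t_{21}+t_{22}=b,\quad t_{11}+t_{21}=c,\quad t_{12}+t_{22}=d .\tag{4}$$

*Proof.*

**Step 1a. The price.** *We fix $N$ and a lower bound $\delta$ for the new elements.* If $kx-u\in S$ with $x\in S$, then $(k+1)x-u=(kx-u)+x\in S$. So by (P2) there is one $k$ with $kx-u\in S$ for all $x\in\{a,b,c,d\}$. Put
$$N=8k,\qquad \delta=u/N .$$
By (P1), $kx\ge u$ on $K$, so $x\ge u/k=8\delta$ for $x\in\{a,b,c,d\}$.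

**Step 1b. The new elements as functions.** *We find $t$ so that all four $t_{ij}$ are at least $\delta$.* We have
$$\delta,\ \ a-d+\delta\quad\le\quad a-2\delta,\ \ c-2\delta ,\tag{5}$$
because the four inequalities say, in turn, $a\ge3\delta$, $c\ge3\delta$, $d\ge3\delta$, and (for $a-d+\delta\le c-2\delta$) $c+d-a=b\ge3\delta$. By (E) there is $t_0\in\mathrm{Aff}(K)$ between the two pairs in (5). Let $t=t_0+\eta$ with a constant $\eta\in[0,\delta]$ such that $mt\notin G$ for every integer $m\ne0$. This is possible: for each pair $(m,g)$ with $m\neq0$, $g\in G$, the equation $m(t_0+\eta)=g$ holds for at most one $\eta$, so only countably many $\eta$ are excluded. Put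
$$t_{11}=t,\quad t_{12}=a-t,\quad t_{21}=c-t,\quad t_{22}=d-a+t .$$
The relations (4) hold; for the second, $t_{21}+t_{22}=c+d-a=b$. From (5) and $0\le\eta\le\delta$ we get $t_{11}\ge\delta$, $t_{12}\ge2\delta-\eta\ge\delta$, $t_{21}\ge2\delta-\eta\ge\delta$, $t_{22}\ge\delta+\eta\ge\delta$. So
$$t_{ij}\ge\delta\quad\text{on }K .\tag{6}$$

**Step 1c. The new pair.** *We define $S'$ with the price $N$ built in.* Let $G'=G\oplus\mathbb Zt$ (direct by the choice of $t$), and $S'=S\cup S''$, where
$$S''=\Big\{s+\sum n_{ij}t_{ij}-Mu:\ s\in S,\ n_{ij},M\in\mathbb Z_{\ge0},\ NM<n\Big\},\qquad n:=\sum n_{ij}.\tag{7}$$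
The condition $NM<n$ adds up, so $S''+S''\subset S''$; and $S+S''\subset S''$. So $S'$ is a submonoid of the countable group $G'$, and $G'\ni1$. With $s=0$, $M=0$ and a single $n_{ij}=1$ we see $t_{ij}\in S''$, and $t_{ij}\ne0$ by (6).

**Step 1d. (P1), (P2), (P3).** *We check the easy axioms.* Elements of $S$ satisfy (P1) and (P2) already. Let $y=s+\sum n_{ij}t_{ij}-Mu\in S''$.

(P1): as $s\ge0$ and $u=N\delta$, (6) gives $y\ge n\delta-Mu=(n-NM)\delta>0$.

(P2): let $k'=N+1$. Then $k'y-u=k's+\sum k'n_{ij}t_{ij}-(k'M+1)u$, and as $NM\le n-1$,
$$N(k'M+1)\le k'(n-1)+N=k'n-1<k'n .$$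
So $k'y-u\in S''$.

(P3): first $t=t_{11}\in S'$. By (P3) for $G$ there is $m\ge1$ with $-a+mu\in S$, so $-t+mu=t_{12}+(-a+mu)\in S'$. Now let $g+jt\in G'$ with $g\in G$, $j\in\mathbb Z$, and choose $m'\ge1$ with $g+m'u\in S$. If $j\ge0$, then $(g+jt)+m'u=(g+m'u)+jt\in S'$. If $j<0$, then $(g+jt)+(m'+|j|m)u=(g+m'u)+|j|(-t+mu)\in S'$.

**Step 1e. (P4): no new elements in the old group.** *This is the heart of the lemma. We show*
$$S'\cap G=S .\tag{8}$$
Given (8), $1\in G$ and $1\notin S$ give $1\notin S'$, while $2,3\in S\subset S'$.

Let $y=s+\sum n_{ij}t_{ij}-Mu\in S''\cap G$. The coefficient of $t$ in $y$ is $n_{11}-n_{12}-n_{21}+n_{22}$, and it must be $0$, since $mt\notin G$ for $m\ne0$. So $n_{11}+n_{22}=n_{12}+n_{21}=n/2$: among the $n$ summands $t_{ij}$ there are as many diagonal ones as off-diagonal ones. In a $2\times2$ matrix a diagonal and an off-diagonal place always share a row or a column: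
$$t_{11}+t_{12}=a,\qquad t_{11}+t_{21}=c,\qquad t_{22}+t_{12}=d,\qquad t_{22}+t_{21}=b .$$
So pair the $n/2$ diagonal summands with the $n/2$ off-diagonal ones, in any way. Each pair adds up to one of $a,b,c,d$, and $\sum n_{ij}t_{ij}$ is a sum of exactly $n/2$ terms from $\{a,b,c,d\}$. By the pigeonhole principle one of the four, call it $x$, occurs with multiplicity
$$p\ge\frac n8>\frac{NM}8=kM .$$
Hence $px-Mu=(p-kM)x+M(kx-u)\in S$. The element $y$ is the sum of $px-Mu$, of $s$, and of the remaining terms from $\{a,b,c,d\}$; so $y\in S$. This proves (8) and the lemma. $\square$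

## 6. Multiples of all strictly positive elements, and the limit

In order to control the invariant measures we want, for each strictly positive $g$, a multiple $pg$ in the monoid. This can be added without danger if $pg$ is large.

**Lemma 2.** Let $(G,S)$ be admissible and $g\in G$ with $g\gg0$. There is $S'\supset S$ with $(G,S')$ admissible and $pg\in S'$ for some $p\ge1$.

*Proof.* By compactness $g$ has a positive minimum, so we can choose $p\ge 1$ with $pg\ge7$ on $K$. Let $S'=S\cup S''$ with
$$S''=\{s+jpg-Mu:\ s\in S,\ j\ge1,\ 0\le M<j\}\qquad(j,M\in\mathbb Z).$$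
As the conditions add up, $S''+S''\subset S''$ and $S+S''\subset S''$, so $S'$ is a submonoid of $G$. Elements of $S''$ are $\ge7j-5(j-1)=2j+5\ge7$; this gives (P1), and $1\notin S'$, so (P4) holds. For $y=s+jpg-Mu\in S''$ we have $2y-u=2s+2jpg-(2M+1)u\in S''$, since $2M+1\le2(j-1)+1<2j$; this gives (P2). (P3) is inherited from $S\subset S'$. And $pg\in S''$ (take $s=0$, $j=1$, $M=0$). $\square$

**The limit pair.** *We now do all these extensions, so as to have refinement and multiples everywhere.* Start from $(G_0,S_0)$. At stage $n$ a pair $(G_n,S_n)$ is given. It poses countably many tasks: all quadruples $a,b,c,d$ of nonzero elements of $S_n$ with $a+b=c+d$, and all $g\in G_n$ with $g\gg0$. List them as a sequence. Fix a surjection $n\mapsto(i(n),j(n))$ of $\mathbb N$ onto $\mathbb N\times\mathbb N$ with $i(n)\le n$. To pass from stage $n$ to stage $n+1$, treat the task number $j(n)$ posed at stage $i(n)$ by Lemma 1 or Lemma 2; it is still a legitimate task for $(G_n,S_n)$, because $G_{i(n)}\subset G_n$ and $S_{i(n)}\subset S_n$. So every task is treated at some stage. Let $G=\bigcup G_n$ and $S=\bigcup S_n$. The conditions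 (P1)–(P4) pass to increasing countable unions, so $(G,S)$ is admissible. It satisfies:

* (R) Whenever $a+b=c+d$ in $S$, there are $t_{ij}\in S$ with (4). They can be taken nonzero if $a,b,c,d$ are all nonzero.
* (D) If $g\in G$ and $g\gg0$, then $pg\in S$ for some $p\ge1$.
* $G$ is dense in $\mathrm{Aff}(K)$, since $G\supset G_0$.

In (R), if one of $a,b,c,d$ is $0$ the refinement is trivial. For example, if $a=0$ take $t_{11}=t_{12}=0$, $t_{21}=c$, $t_{22}=d$; the other cases are the same after exchange of rows or columns, or of the roles of rows and columns.

**General refinement.** *We need (R) for longer sums.* If $\sum_{i\le m}a_i=\sum_{j\le n}c_j$ in $S$, there are $r_{ij}\in S$ with $a_i=\sum_jr_{ij}$ and $c_j=\sum_ir_{ij}$. This is trivial if $m=1$ or $n=1$. For $m=2$ use induction on $n$: apply (R) to $a_1+a_2=c_1+(c_2+\dots+c_n)$, to get $t_{ij}$ with $t_{11}+t_{21}=c_1$ and $t_{12}+t_{22}=c_2+\dots+c_n$, and refine the last equation by the induction hypothesis. For $m\ge3$ use induction on $m$: refine $(a_1+\dots+a_{m-1})+a_m=\sum c_j$ by the case $m=2$. The first row $r_1,\dots,r_n$ has $\sum_jr_j=a_1+\dots+a_{m-1}$;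 refine this equation by the induction hypothesis.

Write $x\le_Sy$ if $y-x\in S$; by (P1) this implies $x\le y$ on $K$. If $x,y_i\in S$ and $x\le_S\sum_iy_i$, then applying refinement to $x+z=\sum y_i$ with $z\in S$ we get
$$x=\sum_ix_i\quad\text{with }x_i\in S,\ x_i\le_Sy_i .\tag{9}$$

## 7. The Cantor space and the family $Q$

**Step 2a. A Boolean algebra with values in $S$.** *We realize $S$ by clopen sets.* We construct a countable atomless Boolean algebra $\mathcal B$ and a finitely additive $m:\mathcal B\to S$ with $m(1)=u$, with $m(A)=0$ if and only if $A=0$, and with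

* (V) if $m(A)=x+y$ with $x,y\in S$, then $A=A'\sqcup A''$ with $m(A')=x$, $m(A'')=y$.

Start with the two-element algebra and $m(1)=u$. Suppose we have a finite algebra $\mathcal B_n$ with $m$ nonzero on nonzero elements, and a task: $A\in\mathcal B_n$, the union of atoms $e_1,\dots,e_r$, and $x,y\in S$ with $m(A)=\sum_im(e_i)=x+y$. (If $A=0$, then $x=y=0$ by (P1), and there is nothing to do.) By refinement $m(e_i)=x_i+y_i$ with $\sum x_i=x$, $\sum y_i=y$. Split each $e_i$ with $x_i\ne0\ne y_i$ into two new atoms of values $x_i$ and $y_i$; leave the other $e_i$ intact. Let $A'$ consist of the new atoms of values $x_i$ and of the intact $e_i$ with $y_i=0$, and let $A''$ be the rest of $A$. Then $m(A')=x$ and $m(A'')=y$. New atoms have nonzero values, so by (P1) nonzero elements keep nonzero values.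

There are countably many tasks $(A,x,y)$ in all, as $S$ is countable and each $\mathcal B_n$ is finite. Dovetail over them as in Section 6; the union $\mathcal B$ satisfies (V). It is atomless: if $A\ne0$, then (R) with $a=b=c=d=m(A)$ gives $m(A)=t_{11}+t_{12}$ with both summands nonzero, and (V) splits $A$ into two nonzero parts. By Stone duality a countable atomless Boolean algebra (with $1\ne0$) is the algebra of clopen subsets of the Cantor space $X$. From now on $\mathcal B$ is this algebra.

Applied to $A=X$, (V) shows that the values of $m$ are exactly
$$\{m(A):A\text{ clopen}\}=[0,u]_S:=\{s\in S:s\le_Su\} ;\tag{10}$$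
the inclusion $\subset$ holds as $u-m(A)=m(X\setminus A)\in S$. By repeated use, (V) also holds for sums of more than two elements.

**Step 2b. The measures.** *We define $Q$.* For $x\in K$ let $\mu_x$ be the Borel probability measure on $X$ with
$$\mu_x(A)=\tfrac15\,m(A)(x)\qquad(A\text{ clopen}).$$
It exists and is unique: the right side is nonnegative and finitely additive with value $1$ at $X$, and on the algebra of clopen sets, which are compact and open, finite additivity implies countable additivity, so Carathéodory's theorem applies. Put $Q=\{\mu_x:x\in K\}$. Two elements of $S$ that agree at all $x\in K$ are equal, so by definition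
$$\widehat A=\widehat B\iff m(A)=m(B) .\tag{11}$$
Likewise, $h\in\mathrm{Homeo}(X)$ lies in $\mathcal H_Q$ if and only if $m(hC)=m(C)$ for all clopen $C$.

**Step 2c. $Q\subset M_{fc}(X)$.** *Full support* follows from (P1): a nonempty clopen $A$ has $m(A)\gg0$. *No atoms:* fix $x\in K$ and $\varepsilon>0$. If $s\in S\setminus\{0\}$, then by (R) with $a=b=c=d=s$ we have $s=t_{11}+t_{12}$ with both nonzero, and one of them has value $\le s(x)/2$ at $x$. Iterating from $s=u$ we get $s\in S\setminus\{0\}$ with $s(x)<\varepsilon$. By (P2), $u\le_Sks$ for some $k$, so by (9) $u=s_1+\dots+s_k$ with $s_i\le_Ss$. By (V), $X=\bigsqcup A_i$ with $m(A_i)=s_i$, so $\mu_x(A_i)=s_i(x)/5\le s(x)/5<\varepsilon/5$. Every point of $X$ lies in some $A_i$, so each point has $\mu_x$-mass less than $\varepsilon/5$. As $\varepsilon$ was arbitrary, $\mu_x$ has no atoms.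

**Step 2d. $Q$ is a copy of $K$.** *We show that $x\mapsto\mu_x$ is an affine homeomorphism $K\to Q$.* The map is affine and weak* continuous, since each $m(A)$ is in $\mathrm{Aff}(K)$ and the indicators of clopen sets span a dense subspace of $C(X)$. For injectivity we show first that $[0,u]_S$ generates $G$. By (P3) each $g\in G$ is a difference $(g+mu)-mu$ of elements of $S$. Given $s\in S$, (P3) for $-s$ gives $s\le_Slu$ for some $l$, so by (9)
$$\text{each }s\in S\text{ is a finite sum of elements of }[0,u]_S .\tag{12}$$
Now if $\mu_x=\mu_y$, then by (10) all elements of $[0,u]_S$ agree at $x$ and $y$; hence all $g\in G$ do; by density so do all elements of $\mathrm{Aff}(K)$, which separates the points of $K$. So $x=y$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism. In particular $Q$ is compact, convex and a Choquet simplex.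

## 8. Homeomorphisms between sets of equal value, and minimality

**Step 3. Claim.** If $m(A)=m(B)$, there is $h\in\mathcal H_Q$ with $h(A)=B$. *This step turns equality of values into symmetry; the rest of the proof uses $\mathcal H_Q$ only through it.*

*Proof.* We have $m(X\setminus A)=m(X\setminus B)$, and a set is empty exactly when its value is $0$. So $A\mapsto B$, $X\setminus A\mapsto X\setminus B$ defines an $m$-preserving isomorphism between the finite subalgebras generated by $A$ and by $B$. Suppose we are given an $m$-preserving isomorphism of finite subalgebras, with corresponding atoms $e_i\leftrightarrow f_i$, and a clopen set $C$. Since $m(f_i)=m(e_i)=m(e_i\cap C)+m(e_i\setminus C)$, (V) gives $f_i=f_i'\sqcup f_i''$ with $m(f_i')=m(e_i\cap C)$ and $m(f_i'')=m(e_i\setminus C)$; a part is empty if and only if its value is $0$, that is, if and only if the corresponding part of $e_i$ is empty. So the isomorphism extends to a subalgebra containing $C$, with $e_i\cap C\mapsto f_i'$ and $e_i\setminus C\mapsto f_i''$. By symmetry we can also extend so that a given clopen set is in the range. List all clopen sets and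 extend in turn on the two sides. The union is an $m$-preserving automorphism of $\mathcal B$, which by Stone duality is $C\mapsto h(C)$ for a homeomorphism $h$ of $X$. We have $h(A)=B$ and $m(h(C))=m(C)$ for all clopen $C$, so $h\in\mathcal H_Q$. $\square$

**Step 4. Minimality.** *We show that every orbit meets every nonempty clopen set; this is what (P2) is for.* Let $z\in X$, let $U\neq\emptyset$ be clopen, and put $s=m(U)\ne0$. By (P2), $u\le_Sks$ for some $k$. As in Step 2c, (9) and (V) give $X=A_1\sqcup\dots\sqcup A_k$ with $m(A_i)\le_Ss$. Let $z\in A_i$. As $m(U)=m(A_i)+(s-m(A_i))$ in $S$, (V) gives a clopen $U'\subset U$ with $m(U')=m(A_i)$. By Step 3 there is $h\in\mathcal H_Q$ with $h(A_i)=U'$, so $h(z)\in U$. Thus $\mathcal H_Q$ acts minimally.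

## 9. No invariant measures outside $Q$

**Step 5. $M_{\mathcal H_Q}(X)=Q$.** *We turn an invariant measure into a positive functional on $\mathrm{Aff}(K)$ and apply (S); this is what (D) and the density of $G$ are for.* The inclusion $\supseteq$ holds by definition of $\mathcal H_Q$. Let $\nu\in M_{\mathcal H_Q}(X)$.

*From $\nu$ to a homomorphism on $G$.* If $m(A)=m(B)$, then $B=h(A)$ with $h\in\mathcal H_Q$ by Step 3, so $\nu(B)=\nu(A)$. By (10) there is therefore $\varphi:[0,u]_S\to[0,1]$ with $\varphi(m(A))=\nu(A)$. If $s,s'\in S$ and $s+s'\in[0,u]_S$, take $A$ with $m(A)=s+s'$ and split it by (V); we get $\varphi(s+s')=\varphi(s)+\varphi(s')$. By (12) each $s\in S$ is a finite sum of elements $s_i\in[0,u]_S$; put $\varphi(s)=\sum\varphi(s_i)$. This is well defined: if $\sum_is_i=\sum_js_j'$ are two such sums, refine to $s_i=\sum_jr_{ij}$, $s_j'=\sum_ir_{ij}$. All $r_{ij}$ and their partial sums in a row or column lie in $[0,u]_S$, so both $\sum\varphi(s_i)$ and $\sum\varphi(s_j')$ equal $\sum\varphi(r_{ij})$. So $\varphi$ is additive and nonnegative on $S$, and it extends to a homomorphism $\varphi:G=S-S\to\mathbb R$ with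 $\varphi(S)\ge0$ and $\varphi(u)=\nu(X)=1$.

*Continuity.* If $g\in G$ and $g\gg0$, then by (D) $pg\in S$ for some $p\ge1$, so $p\varphi(g)\ge0$ and $\varphi(g)\ge0$. Let $g\in G$ and let $q,r\ge1$ be integers with $q\|g\|<5r$. Then $ru\pm qg\gg0$, so $r\pm q\varphi(g)\ge0$ and $|\varphi(g)|\le r/q$. As $r/q$ can be any rational number greater than $\|g\|/5$,
$$|\varphi(g)|\le\|g\|/5\qquad(g\in G) .$$
Since $G$ is dense, $\varphi$ extends to a continuous additive functional $\Phi$ on $\mathrm{Aff}(K)$. An additive map is $\mathbb Q$-linear, and by continuity $\Phi$ is real-linear.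

*Positivity.* Put $\Psi=5\Phi$. Then $\|\Psi\|\le1$ and $\Psi(1)=\Phi(5)=\varphi(u)=1$. If $0\le f\le1$, then $\|1-f\|\le1$, so $1-\Psi(f)=\Psi(1-f)\le1$ and $\Psi(f)\ge0$. By scaling, $\Psi$ is positive. By (S) it is evaluation at some $x\in K$. So for all clopen $A$
$$\nu(A)=\varphi(m(A))=\tfrac15\Psi(m(A))=\tfrac15\,m(A)(x)=\mu_x(A) ,$$
and $\nu=\mu_x\in Q$, since a Borel measure on $X$ is determined by its values on clopen sets.

## 10. The missing value $1/5$

**Step 6. Failure of the subset condition.** *We cash in (P4).* Since $u=2+3$ with $2,3\in S$, (V) gives $X=A\sqcup B$ with $m(A)=2$ and $m(B)=3$. So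
$$\widehat A\equiv\tfrac25<\tfrac35\equiv\widehat B .$$
If a clopen $A'\subset B$ had $\widehat{A'}=\widehat A$, then $m(A')=2$ by (11), and
$$1=m(B)-m(A')=m(B\setminus A')\in S ,$$
which contradicts (P4). With Steps 2 to 5 this proves Theorem A. $\blacksquare$

For $K$ a point we get one atomless measure $\mu$ of full support such that $\mathcal H_{\{\mu\}}$ acts minimally, $\mu$ is its unique invariant probability measure, and $\{\mu\}$ fails the subset condition. So the answer to the Question is no.

Finally, Theorems A and B together show where the failure sits.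

**Consequence.** Under the hypotheses of the Question, the subset condition can fail only through small sets, and by Theorem A it does fail for some $Q$ over every nonempty metrizable Choquet simplex. In those examples there are a nonempty clopen $B$ and clopen sets $A_n$ with $\sup_Q\widehat{A_n}\to0$ such that no clopen $A'\subset B$ has $\widehat{A'}=\widehat{A_n}$, for any $n$.

*Proof.* Let $Q$ satisfy the hypotheses of the Question and fail the subset condition. By Theorem B(2) there is a nonempty clopen $B$ for which no $\varepsilon>0$ works. Taking $\varepsilon=1/n$, we get a clopen $A_n$ with $\widehat{A_n}<1/n$ on $Q$ such that no clopen $A'\subset B$ has $\widehat{A'}=\widehat{A_n}$. The families of Theorem A are of this kind. $\square$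

The set $B$ in the Consequence comes from Theorem B(2), and it need not be the set of measure $3/5$ from Step 6.
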